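# Special Gelfand–Dorfman algebras: two identities of degree 4 and an infinite irredundant basis

Throughout, $\mathbb K$ is a field of characteristic zero and all spaces and algebras are over $\mathbb K$.

## 1. A relation between three polynomials in $q$ and $p$

Take $P=\mathbb K[q,p]$ with the bracket $\{f,g\}=f_qg_p-f_pg_q$ and the derivation $d=\partial/\partial q$. From these build two operations on $P$:
$$[f,g]=\{f,g\},\qquad f\circ g=f\cdot d(g).$$
Let $x=\tfrac12(q^2+p^2)$. Then $d(x)=q$, $\{x,q\}=-p$, $\{x,p\}=q$. Put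
$$u_1=x\circ x,\qquad u_{k+1}=[x,u_k].$$
Since $\{x,x\}=0$, bracketing with $x$ does not touch a factor $x$, and we read off
$$u_1=xq,\quad u_2=-xp,\quad u_3=-xq,\quad u_4=xp .$$
Now compute three elements, each using six copies of $x$ and two circles. First, $u_4\circ x=xpq$. Next, $u_3\circ x=-xq^2$, so $[x,u_3\circ x]=-x\cdot 2q\cdot(-p)=2xpq$. Finally, $u_2\circ x=-xpq$, so
$$[x,u_2\circ x]=-x(q\cdot q+p\cdot(-p))=x(p^2-q^2),\qquad [x,[x,u_2\circ x]]=x(2p\cdot q-2q\cdot(-p))=4xpq .$$
Hence $2\,u_4\circ x-3[x,u_3\circ x]+[x,[x,u_2\circ x]]=(2-6+4)\,xpq=0$.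

Three proportional polynomials satisfy many linear relations, so by itself this is no surprise. But the coefficients $2,-3,1$ are not tied to our choice of $x$. Let $P$ be any commutative algebra with a Poisson bracket and a derivation $d$, let $x\in P$ be arbitrary, and put $h_1=d(x)$, $h_{k+1}=\{x,h_k\}$. Because $\{x,x\}=0$, we get $u_k=xh_k$ and $u_k\circ x=xh_kh_1$, so
$$[x,u_3\circ x]=x(h_4h_1+h_3h_2),\qquad [x,u_2\circ x]=x(h_3h_1+h_2^2),\qquad [x,[x,u_2\circ x]]=x(h_4h_1+3h_3h_2).$$
Therefore
$$2\,u_4\circ x-3[x,u_3\circ x]+[x,[x,u_2\circ x]]=x\bigl((2-3+1)h_4h_1+(-3+3)h_3h_2\bigr)=0.\tag{3}$$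

The left side of (3) is written with $[\cdot,\cdot]$ and $\circ$ only, and the commutative product has disappeared from the statement. So (3) is a law for pairs of operations that come from a Poisson algebra with a derivation. Which laws of this kind are there, and do finitely many of them imply all the others?

## 2. Gelfand–Dorfman algebras and the identities (1), (2)

**Definition (Novikov algebra).** A space with a bilinear product $\circ$ such that for all $x,y,z$
$$(x\circ y)\circ z-x\circ(y\circ z)=(y\circ x)\circ z-y\circ(x\circ z)\quad\text{(left symmetry)},\qquad (x\circ y)\circ z=(x\circ z)\circ y\quad\text{(right commutativity)}.$$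

Example: a commutative algebra with a derivation $d$ and $a\circ b=a\,d(b)$. Here $(x\circ y)\circ z=x\,d(y)d(z)$ is symmetric in $y,z$, and $(x\circ y)\circ z-x\circ(y\circ z)=-xy\,d^2(z)$ is symmetric in $x,y$.

**Definition (Gelfand–Dorfman algebra).** A GD algebra is a triple $(A,\circ,[\cdot,\cdot])$ such that $(A,\circ)$ is a Novikov algebra, $(A,[\cdot,\cdot])$ is a Lie algebra, and $J(x,y,z)=0$ for all $x,y,z\in A$, where
$$J(x,y,z)=[x, y \circ z] - [z, y \circ x] + [y, x] \circ z - [y, z] \circ x - y \circ [x, z].$$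
Note that $J$ is skew in its outer arguments $x,z$.

**Definition (differential Poisson algebra, special GD algebra).** A differential Poisson algebra $(P,\cdot,\{\cdot,\cdot\},d)$ is a Poisson algebra (a commutative associative algebra with a Lie bracket satisfying $\{u,vw\}=\{u,v\}w+v\{u,w\}$) with a linear map $d$ that is a derivation of both $\cdot$ and $\{\cdot,\cdot\}$. We write $P^{(d)}$ for the space $P$ with $[u,v]=\{u,v\}$ and $u\circ v=u\cdot d(v)$. It is a GD algebra (the last axiom is checked in Section 3). A GD algebra is *special* if it is isomorphic to a GD subalgebra of some $P^{(d)}$.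

The example of Section 1 is the special GD algebra $P^{(d)}$ with $P=\mathbb K[q,p]$. The special GD algebras form a subvariety of the variety of GD algebras. A *special identity* is an identity that holds in all special GD algebras but not in all GD algebras. Identities are taken to be homogeneous in each variable. The field is infinite, so any identity splits into homogeneous ones. Characteristic zero allows us to linearize, and the following fact will be used many times.

**Polarization.** If $\varphi$ is a symmetric $n$-linear map and $\varphi(x,\dots,x)=0$ for all $x$, then $\varphi=0$. Indeed $n!\,\varphi(x_1,\dots,x_n)$ is the coefficient of $t_1\cdots t_n$ in $\varphi(\sum t_ix_i,\dots,\sum t_ix_i)$.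

It is known that there are no special identities of degree $<4$, that
$$[x_1, x_3 \circ x_2] \circ x_4 + \bigl([x_3, x_1] \circ x_2\bigr) \circ x_4 = [x_1, (x_3 \circ x_4) \circ x_2] + [x_3 \circ x_4, x_1] \circ x_2 , \tag{1}$$
$$\begin{aligned} 2[x_4, (x_3 \circ x_2) \circ x_1] &= [x_4 \circ x_1, x_3 \circ x_2] + [x_4 \circ x_2, x_3 \circ x_1] + [x_4, x_3 \circ x_2] \circ x_1 + [x_4, x_3 \circ x_1] \circ x_2 \\ &\quad + [x_3, x_4 \circ x_1] \circ x_2 + [x_3, x_4 \circ x_2] \circ x_1 \end{aligned} \tag{2}$$
are independent special identities, and that every special identity of degree at most 5 follows from (1), (2) and the GD identities. The problem, whose source is Ziyi Zhang, Zeyu Hao, Yining Sun, Liangyun Chen, "Gelfand–Dorfman Algebras: Nilpotency, Solvability, Construction and Classification", arXiv:2607.09672 (2026), is this: *do (1) and (2), with the GD identities, imply every identity that holds in all special GD algebras?*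

The answer is no, and the identity (3) of degree 6 already shows it.

**Theorem 1.** With $u_1=x\circ x$, $u_{k+1}=[x,u_k]$, the degree 6 identity (3) holds in all special GD algebras but fails in a 6-dimensional GD algebra satisfying (1) and (2).

The first half was proved in Section 1. Since degrees at most 5 are covered by (1) and (2), the first new special identities occur in degree 6. We will see where (3) comes from, prove Theorem 1, and then find all special identities.

## 3. Right multiplications, and how far (1) can be differentiated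

Let $A$ be a GD algebra. For $a,c\in A$ put $\operatorname{ad}a:b\mapsto[a,b]$ and $R_c:b\mapsto b\circ c$. For $f\in\operatorname{End}A$ put $a\triangleright f:=[\operatorname{ad}a,f]$, that is,
$$[a,fb]=(a\triangleright f)b+f[a,b].\tag{4}$$
Each $a\,\triangleright$ is a derivation of the associative algebra $\operatorname{End}A$, and by the Jacobi identity $\triangleright$ is an action of the Lie algebra $A$.

**The GD axiom as an operator identity.** In $J(x,y,z)$ the terms $[x,y\circ z]+[y,x]\circ z$ are $[x,R_zy]-R_z[x,y]=(x\triangleright R_z)y$, and the terms $-[z,y\circ x]-[y,z]\circ x$ are $-(z\triangleright R_x)y$. So the axiom $J=0$ says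
$$a\triangleright R_c-c\triangleright R_a=R_{[a,c]}.\tag{5}$$
In $P^{(d)}$, $R_c$ is multiplication by $d(c)$. If $f$ is multiplication by $h$, then $a\triangleright f$ is multiplication by $\{a,h\}$, since $\{a,hb\}-h\{a,b\}=\{a,h\}b$. Thus (5) becomes $\{a,dc\}+\{da,c\}=d\{a,c\}$. This proves that $P^{(d)}$ is a GD algebra.

**Words of operators.** Let $\mathfrak g=(A,[\cdot,\cdot])$, $U=U(\mathfrak g)$ its universal enveloping algebra, $U^+$ the augmentation ideal, $U_k$ the span of products of at most $k$ elements of $\mathfrak g$, and $U^+_k=U_k\cap U^+$ the span of products of $1,\dots,k$ elements. Swapping two neighbors in a product of $k\geq 2$ elements changes it by a product of $k-1$ elements, because $ab-ba=[a,b]$.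

**Lemma 1.** There is a linear map $U^+\to\operatorname{End}A$, $u\mapsto R_u$, extending $c\mapsto R_c$, with $R_{au}=a\triangleright R_u$ for $a\in\mathfrak g$.

*Proof.* Let $c\in\mathfrak g$ act on $\operatorname{End}A\oplus\mathbb K$ by $c\cdot(\phi,\lambda)=(c\triangleright\phi+\lambda R_c,0)$. The commutator of the actions of $a$ and $c$ sends $(\phi,\lambda)$ to $([a,c]\triangleright\phi+\lambda(a\triangleright R_c-c\triangleright R_a),0)$. By (5) this is the action of $[a,c]$. So this is a $\mathfrak g$-module, hence a $U$-module. For $u\in U^+$ define $R_u$ by $(R_u,0)=u\cdot(0,1)$. $\square$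

In particular, with
$$\rho_m(x):=(x\,\triangleright)^{m-1}R_x\qquad(m\ge1)$$
we have $R_{x^m}=\rho_m(x)$. For example $\rho_2(x)b=[x,b\circ x]-[x,b]\circ x$.

In $P^{(d)}$ all the operators $R_u$ are multiplications, so they commute. In these terms, (1) is one instance. Its left side is $R_{x_4}(x_1\triangleright R_{x_2})x_3$ and its right side is $(x_1\triangleright R_{x_2})R_{x_4}x_3$, so (1) says $[R_{x_4},R_{x_1x_2}]=0$. A sensible first approach to the problem is to try to derive $[R_u,R_v]=0$ for all $u,v$ from (1) by applying $y\,\triangleright$. Put $K(u,v)=[R_u,R_v]$. Since $y\,\triangleright$ is a derivation,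
$$y\triangleright K(u,v)=K(yu,v)+K(u,yv).\tag{6}$$
Let us see what happens for small total length of $u$ and $v$.

*Length 2.* $K(a,b)=0$ is right commutativity.

*Length 3.* Let $\varphi(x_1,x_2,x_3)=K(x_1,x_2x_3)$. It is symmetric in $x_2,x_3$ because $K(x_1,[x_2,x_3])=0$. Applying $x_2\,\triangleright$ to $K(x_1,x_3)=0$ gives $K(x_2x_1,x_3)=-\varphi(x_1,x_2,x_3)$, and the left side is symmetric in $x_1,x_2$ because $K([x_1,x_2],x_3)=0$. So $\varphi$ is totally symmetric. By polarization, $\varphi=0$ if and only if $[R_x,\rho_2(x)]=0$ for all $x$. Hence modulo the GD identities (1) is equivalent to its diagonal case $R_x\rho_2(x)=\rho_2(x)R_x$.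

*Length 4, given (1).* Let $\varphi=K(x_1,x_2x_3x_4)$. It is symmetric in $x_2,x_3,x_4$, since swapping factors changes it by commutators of length 3, which vanish. Applying $x_2\,\triangleright$ to $K(x_1,x_3x_4)=0$ gives $K(x_2x_1,x_3x_4)=-\varphi$, which is symmetric in $x_1,x_2$. So $\varphi$ is totally symmetric. But $K(x_1x_2,x_3x_4)=-K(x_3x_4,x_1x_2)$ reads $-\varphi=\varphi$, so $\varphi=0$. Commutation at length 4 comes for free.

*Length 5, given (1).* The same argument shows that $\varphi=K(x_1,x_2x_3x_4x_5)$ is totally symmetric and that moving one letter across the comma changes the sign: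
$$K(x_1x_2,x_3x_4x_5)=-\varphi,\quad K(x_1x_2x_3,x_4x_5)=\varphi,\quad K(x_1x_2x_3x_4,x_5)=-\varphi .$$
Now skewness of $K$ says $K(x_1x_2x_3,x_4x_5)=-K(x_4x_5,x_1x_2x_3)$, that is, $\varphi=\varphi$, and likewise for the other pair. No condition on $\varphi$ comes out, and the method stops exactly here. What is left undecided is, by polarization, the diagonal value $K(x^2,x^3)=[\rho_2(x),\rho_3(x)]$. Apply it to $x$. Since $\rho_k(x)x=u_k$ (by induction: $\rho_{k+1}(x)x=[x,\rho_k(x)x]-\rho_k(x)[x,x]$),
$$\rho_2(x)u_3=[x,u_3\circ x]-u_4\circ x,\qquad \rho_3(x)u_2=[x,[x,u_2\circ x]]-2[x,u_3\circ x]+u_4\circ x,$$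
and so $[\rho_2(x),\rho_3(x)]x$ is exactly minus the left side of (3). To decide whether (3) is really missing we need a model in which it fails.

## 4. The algebras $A_m$ and the proof of Theorem 1

We want $\rho_2(x)\rho_3(x)x\ne\rho_3(x)\rho_2(x)x$ in an algebra as small as possible. It must contain $x$ and $w_k:=\rho_k(x)x$, with $[x,w_k]=w_{k+1}$. Let the only nonzero $w_j\circ x$ be $w_4\circ x=z$, and let $[x,z]=0$. Then $\rho_2(x)w_3=-w_4\circ x=-z$, while $\rho_3(x)w_2=+w_4\circ x=z$. There is one more forced product. Take (5) with $a=x$, $c=w_3$, applied to $x$, and let $[x,x\circ w_3]=0$ and $[w_3,w_1]=0$. It gives $-w_4\circ x=x\circ w_4$, so $x\circ w_4=-z$. It turns out that nothing else is needed, and the same works with $4$ replaced by any $2m$.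

**The algebras $A_m$ ($m\ge1$).** The basis is $x,w_1,\dots,w_{2m},z$. The nonzero products of basis elements, up to antisymmetry of the bracket, are
$$[x,w_i]=w_{i+1}\ (1\le i<2m),\qquad x\circ x=w_1,\quad w_{2m}\circ x=z,\quad x\circ w_{2m}=-z .$$
Put $w_{2m+1}:=0$, $A^0=\mathbb Kx$, $A^1=\langle w_1,\dots,w_{2m}\rangle$, $A^2=\mathbb Kz$, $A^k=0$ for $k\ge3$. Then
$$[A^i,A^j]\subset A^{i+j},\qquad A^i\circ A^j\subset A^{i+j+1}.$$
So each circle raises the index by one, and a monomial with $k$ circles has values in $A^{k+s}$, where $s$ is the sum of the indices of its arguments.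

**Step 1. $A_m$ is a GD algebra.** We check the three groups of axioms, and the grading leaves few cases.

*Jacobi.* The Jacobi expression is alternating, so triples with $x$ repeated are automatic. For $(x,w_i,w_j)$ each term vanishes since $[A^1,A^1]=0$. Also $z$ commutes with everything, and brackets of basis elements never produce $z$, so triples containing $z$ give zero. Triples from $A^1$ give zero.

*Novikov.* The monomials have two circles, so only arguments from $\mathbb Kx$ matter, and for $x,x,x$ both identities are trivial.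

*GD axiom.* $J$ has one circle per term, so its values lie in $A^{1+s}$ and at most one argument may be in $A^1$, the others being $x$. By skewness in the outer arguments $J(x,Y,x)=0$ for every $Y$. Up to sign there remains
$$J(w_i,x,x)=[w_i,w_1]-[x,x\circ w_i]+[x,w_i]\circ x+x\circ[x,w_i]=w_{i+1}\circ x+x\circ w_{i+1}=0,$$
where $[x,x\circ w_i]=0$ because $[x,z]=0$. The final sum is $z-z$ for $i+1=2m$ and has zero terms otherwise.

**Step 2. $A_2$ satisfies (1) and (2).** Every monomial of (1), (2) has two circles, so only the substitution of all $x_i=x$ matters. In $A_2$ we have $w_1\circ x=w_2\circ x=0$. Identity (1) becomes $w_2\circ x=[x,w_1\circ x]-w_2\circ x$, i.e. $0=0$. Identity (2) becomes $2[x,w_1\circ x]=2[w_1,w_1]+4\,w_2\circ x$, i.e. $0=0$.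

**Step 3. (3) fails in $A_2$.** Here $u_k=w_k$ for $k\le4$, and $w_3\circ x=w_2\circ x=0$, so the left side of (3) is $2\,w_4\circ x=2z\ne0$. Since $\dim A_2=6$, Theorem 1 is proved. $\blacksquare$

## 5. Two identities in each even degree

Section 3 suggests that the commutation of the $R_u$ breaks into one diagonal condition for each odd length $2m+1$. There is a second family, for the bracket. For $f\in\operatorname{End}A$ put
$$N_f(a,b):=[fa,fb]-f[fa,b]-f[a,fb]+f^2[a,b],$$
and for $m\ge1$ consider the identities of degree $2m+2$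
$$(E_m)\quad \rho_m(x)\rho_{m+1}(x)\,b=\rho_{m+1}(x)\rho_m(x)\,b;\qquad\qquad (N_m)\quad N_{\rho_m(x)}(a,b)=0 .$$

**Theorem 2.** A GD algebra is special if and only if it satisfies $(E_m)$ and $(N_m)$ for all $m\ge1$. Hence these form a basis of all special identities modulo the GD identities. Modulo the GD identities, $(E_1)\Leftrightarrow(1)$, and, given (1), $(N_1)\Leftrightarrow(2)$.

**Theorem 3.** For each $m\ge1$, $(E_m)$ does not follow from the GD identities, $(N_m)$ and all special identities of degrees $\ne2m+2$. Likewise $(N_m)$ does not follow from the GD identities, $(E_m)$ and all special identities of degrees $\ne2m+2$. In particular the basis of Theorem 2 is irredundant, and the variety of special GD algebras has no finite basis of identities.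

**Special algebras satisfy $(E_m)$ and $(N_m)$.** Let $A\subset P^{(d)}$. By Section 3 every $R_u$ acts on $A$ as multiplication by an element of $P$, so the $R_u$ commute and $(E_m)$ holds. For $(N_m)$, let $f$ be multiplication by $h$. By Leibniz $\{ha,hb\}=h\{ha,b\}+b\{ha,h\}=h\{ha,b\}+hb\{a,h\}$, and $h\{a,hb\}=h^2\{a,b\}+hb\{a,h\}$. Substituting,
$$N_f(a,b)=hb\{a,h\}-hb\{a,h\}=0.$$

**The case $m=1$.** That $(E_1)\Leftrightarrow(1)$ is the length 3 computation of Section 3. For (2): by right commutativity both sides of (2) are symmetric in $x_1,x_2$, so (2) is equivalent to its case $x_1=x_2=x$. With $f=R_x$, $a=x_4$, $b=x_3$, and after division by 2, that case is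
$$[a,f^2b]=[fa,fb]+f[a,fb]-f[fa,b].$$
By (4) and then (1), $[a,f^2b]=(a\triangleright f)fb+f[a,fb]=f(a\triangleright f)b+f[a,fb]=2f[a,fb]-f^2[a,b]$. So, given (1), (2) says $0=[fa,fb]-f[fa,b]-f[a,fb]+f^2[a,b]=N_{R_x}(a,b)$, which is $(N_1)$.

It remains to prove sufficiency in Theorem 2 (Sections 6–10) and Theorem 3 (Section 11). **In Sections 6–10, $A$ is a GD algebra satisfying all $(E_m)$ and $(N_m)$.**

## 6. All the operators $R_u$ commute

**Lemma 2.** $[R_u,R_v]=0$ for all $u,v\in U^+$.

*Proof.* This is the computation of Section 3 in general length, with $(E_m)$ supplied at the lengths where skewness is silent. We show by induction on $n\ge2$ that $K(U_i^+,U_j^+)=0$ whenever $i,j\ge1$ and $i+j\le n$. For $n=2$ this is right commutativity.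

Let $n\ge3$ and put
$$K_i(x_1,\dots,x_n)=K(x_1\cdots x_i,\;x_{i+1}\cdots x_n),\qquad1\le i\le n-1 .$$
By induction it suffices to show that all $K_i$ vanish. Swapping neighbors inside a block changes $K_i$ by a value of $K$ of total length $n-1$, which is zero, so $K_i$ is symmetric inside each of its two blocks. For $1\le i\le n-2$, (6) and induction give
$$K(x_1\cdots x_i,\,yx_{i+2}\cdots x_n)+K(yx_1\cdots x_i,\,x_{i+2}\cdots x_n)=y\triangleright K(x_1\cdots x_i,\,x_{i+2}\cdots x_n)=y\triangleright0=0 .$$
By symmetry inside the first block this says $K_{i+1}=-K_i$. So $K_i=(-1)^{i-1}K_1$. Now $K_1$ is symmetric in $x_2,\dots,x_n$ and $K_2=-K_1$ is symmetric in $x_1,x_2$, hence $K_1$ is symmetric in all variables.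

Skewness of $K$ gives $K_{n-1}(x_1,\dots,x_n)=-K_1(x_n,x_1,\dots,x_{n-1})$, that is, $(-1)^nK_1=-K_1$. If $n$ is even, then $K_1=0$. If $n=2m+1$, then
$$(-1)^{m-1}K_1(x,\dots,x)=K_m(x,\dots,x)=K(x^m,x^{m+1})=[\rho_m(x),\rho_{m+1}(x)]=0$$
by $(E_m)$, and $K_1=0$ by polarization. $\square$

Let $C\subset\operatorname{End}A$ be the unital subalgebra generated by all $R_u$, $u\in U^+$. By Lemma 2 it is commutative. Since $a\triangleright R_u=R_{au}$, $a\triangleright1=0$ and $a\,\triangleright$ is a derivation, $a\triangleright C\subset C$ for all $a\in A$. Note that $A$ is a faithful $C$-module, simply because $C\subset\operatorname{End}A$.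

## 7. Two hidden symmetries

For $f,g\in C$ and $a\in A$ define the elements of $C$
$$B(f,g;a):=(fa)\triangleright g-f(a\triangleright g),\qquad \Delta(f;a):=R_{fa}-fR_a .$$
To see what they measure, suppose $A\subset P^{(d)}$ and $f,g$ are multiplications by $h,k\in P$. Then $B(f,g;a)$ is multiplication by $\{ha,k\}-h\{a,k\}=a\{h,k\}$, and $\Delta(f;a)$ is multiplication by $d(ha)-h\,d(a)=a\,d(h)$. So $B(f,g;a)b=\{h,k\}ab$ and $\Delta(f;a)b=d(h)ab$ are both symmetric in $a,b$. We must prove these symmetries with no $P$ at hand.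

**Lemma 3.** For all $f,g\in C$ and $a,b\in A$: $B(f,g;a)b=B(f,g;b)a$ and $\Delta(f;a)b=\Delta(f;b)a$.

**Step 1. Formal properties of $B$.** These make an induction possible. Expanding by (4),
$$B(f,g;a)b=[fa,gb]-g[fa,b]-f[a,gb]+fg[a,b].\tag{7}$$
From this and the definition:

* $B(f,g;a)b=-B(g,f;b)a$. Exchange $f\leftrightarrow g$ and $a\leftrightarrow b$ in (7).
* $B$ is a derivation in $g$, because $(fa)\,\triangleright$ and $a\,\triangleright$ are and $C$ is commutative. By the previous item it is a derivation in $f$ too: $B(ff',g;a)b=-B(g,ff';b)a=fB(f',g;a)b+f'B(f,g;a)b$.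
* $B(f,f;a)b=N_f(a,b)$.
* $x\triangleright B(f,g;a)=B(x\triangleright f,g;a)+B(f,x\triangleright g;a)+B(f,g;[x,a])$.

For the last item, since $\triangleright$ is a Lie action,
$$x\triangleright B(f,g;a)=[x,fa]\triangleright g+(fa)\triangleright(x\triangleright g)-(x\triangleright f)(a\triangleright g)-f\bigl([x,a]\triangleright g\bigr)-f\bigl(a\triangleright(x\triangleright g)\bigr).$$
Insert $[x,fa]=(x\triangleright f)a+f[x,a]$ and collect terms.

The failures of the two symmetries are
$$Z(f,g)(a,b):=B(f,g;a)b-B(f,g;b)a=B(f,g;a)b+B(g,f;a)b,\qquad\delta(f)(a,b):=\Delta(f;a)b-\Delta(f;b)a .$$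
The second form of $Z$ shows that $Z$ is symmetric in $f,g$.

**Step 2. How $\Delta$ changes under $x\,\triangleright$.** This links $\delta$ to $Z$. We claim
$$\Delta(x\triangleright f;a)=x\triangleright\Delta(f;a)-\Delta(f;[x,a])-B(f,R_x;a).\tag{8}$$
Since $(x\triangleright f)a=[x,fa]-f[x,a]$, we have $\Delta(x\triangleright f;a)=R_{[x,fa]}-R_{f[x,a]}-(x\triangleright f)R_a$. By (5),
$$R_{[x,fa]}=x\triangleright R_{fa}-(fa)\triangleright R_x=x\triangleright\Delta(f;a)+(x\triangleright f)R_a+f(x\triangleright R_a)-(fa)\triangleright R_x,$$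
$$R_{f[x,a]}=\Delta(f;[x,a])+fR_{[x,a]}=\Delta(f;[x,a])+f(x\triangleright R_a)-f(a\triangleright R_x).$$
Subtracting the second line and $(x\triangleright f)R_a$ from the first gives (8).

**Step 3. One function $\zeta$ for both failures.** We put $Z$ and $\delta$ into a single function obeying a rule like (6). For bilinear $\beta:A\times A\to A$ let $(x\cdot\beta)(a,b)=[x,\beta(a,b)]-\beta([x,a],b)-\beta(a,[x,b])$. Applying (8) to $b$ and using (4), the first two terms become $[x,\Delta(f;a)b]-\Delta(f;a)[x,b]-\Delta(f;[x,a])b$. So skew-symmetrizing in $a,b$ gives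
$$\delta(x\triangleright f)=x\cdot\delta(f)-Z(f,R_x).$$
In the same way the last item of Step 1 gives $x\cdot Z(f,g)=Z(x\triangleright f,g)+Z(f,x\triangleright g)$. For $u,v\in U^+$ put $\zeta(u,v)=Z(R_u,R_v)$, put $\zeta(1,v)=\delta(R_v)$, and extend linearly to $u\in U=\mathbb K1\oplus U^+$. Then
$$x\cdot\zeta(u,v)=\zeta(xu,v)+\zeta(u,xv)\qquad(u\in U,\ v\in U^+).\tag{9}$$
For $u\in U^+$ this is the rule for $Z$. For $u=1$ it reads $x\cdot\delta(R_v)=Z(R_x,R_v)+\delta(x\triangleright R_v)$, which is the rule for $\delta$ together with the symmetry of $Z$.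

**Step 4. $\zeta=0$.** We repeat the induction of Lemma 2, with symmetry of $Z$ in place of skewness of $K$. We show by induction on $n\ge1$ that $\zeta(U_i,U_j^+)=0$ for $i\ge0$, $j\ge1$, $i+j\le n$. For $n=1$ we need $\zeta(1,c)=\delta(R_c)=0$, and $\Delta(R_c;a)b=b\circ(a\circ c)-(b\circ a)\circ c$ is symmetric in $a,b$ by left symmetry.

Let $n\ge2$ and $\zeta_i(x_1,\dots,x_n)=\zeta(x_1\cdots x_i,\;x_{i+1}\cdots x_n)$ for $0\le i\le n-1$. By induction $\zeta_i$ is symmetric inside each block. For $0\le i\le n-2$, (9) applied to $\zeta(x_1\cdots x_i,x_{i+2}\cdots x_n)=0$ gives $\zeta_{i+1}=-\zeta_i$. So $\zeta_i=(-1)^i\zeta_0$, and $\zeta_0$ is symmetric in all variables since they form one block. By symmetry of $Z$, $\zeta_{n-1}(x_1,\dots,x_n)=\zeta_1(x_n,x_1,\dots,x_{n-1})$, that is, $(-1)^{n-1}\zeta_0=-\zeta_0$. If $n$ is odd, $\zeta_0=0$. If $n=2m$, then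
$$(-1)^m\zeta_0(x,\dots,x)=\zeta_m(x,\dots,x)=Z(\rho_m(x),\rho_m(x))=2N_{\rho_m(x)}=0$$
by $(N_m)$, and $\zeta_0=0$ by polarization.

**Step 5. From generators to $C$.** By Step 4, $Z(R_u,R_v)=0$ and $\delta(R_u)=0$ for $u,v\in U^+$. Since $B$ is a derivation in $f$ and in $g$ (so it vanishes if $f=1$ or $g=1$), so is $Z$, and $Z=0$ on $C$. For $\delta$: $\Delta(1;a)=0$, so $\delta(1)=0$. Suppose $\delta(f)=\delta(g)=0$. Then $\Delta(f;ga)b=\Delta(f;b)ga=g\Delta(f;b)a=g\Delta(f;a)b$, hence
$$\Delta(fg;a)=\bigl(R_{fga}-fR_{ga}\bigr)+f\bigl(R_{ga}-gR_a\bigr)=\Delta(f;ga)+f\Delta(g;a)=g\Delta(f;a)+f\Delta(g;a),$$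
and $\delta(fg)=0$. As $C$ is spanned by products of the $R_u$, $\delta=0$ on $C$. $\square$

## 8. The commutative algebra $P$ of symmetric multilinear maps

We now have to embed $A$ in a differential Poisson algebra. The obvious candidate is the symmetric algebra $S_C(A)$ of the $C$-module $A$, with $d(a)=R_a\in C$. It contains $A$ and $C$, and $a\cdot d(b)=R_ba=a\circ b$ as desired. The attempt breaks at the next step: what is $d(f)$ for $f\in C$? Give $A$ weight $-1$ and $C$ weight $0$. Since $d$ raises weight by one, $d(f)$ should have weight $+1$, and $S_C(A)$ has nothing there. But the Leibniz rule dictates how $d(f)$ must multiply with $A$, namely $d(f)\cdot a=d(fa)-f\,d(a)=\Delta(f;a)$, and likewise $\{f,g\}\cdot a=\{fa,g\}-f\{a,g\}=B(f,g;a)$. So we let the elements of positive weight *be* maps on $A$. Commutativity, $(p\cdot a)\cdot b=(p\cdot b)\cdot a$, then becomes a symmetry condition, and Lemma 3 says that it holds for the first such maps that arise.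

**The space.** Put $P_{-n}=S^n_C(A)$ for $n\ge0$, so that $P_0=C$ and $P_{-1}=A$, and let $S=\bigoplus_nS^n_C(A)$. For $w\ge0$ let $P_w$ be the space of multilinear maps $p:A^w\to C$ such that
$$p(a_1,\dots,a_w)\,a_{w+1}\in A\quad\text{is symmetric in }a_1,\dots,a_{w+1}$$
(for $w=0$ this is $C$ again). Put $P=\bigoplus_{w\in\mathbb Z}P_w$ and $P_{\ge k}=\bigoplus_{w\ge k}P_w$. Each $p\in P_w$ is itself symmetric, because $C$ acts faithfully, and it is $C$-multilinear:
$$p(fa_1,a_2,\dots)a_0=p(a_0,a_2,\dots)fa_1=f\,p(a_0,a_2,\dots)a_1=f\,p(a_1,a_2,\dots)a_0 .$$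

Example: let $A=\mathbb K[q]$ with zero bracket and $a\circ b=ab'$. Then $R_c$ is multiplication by $c'$, $R_u=0$ for products $u$ of two or more elements, and $C=\mathbb K[q]$ acting by multiplication. A $C$-multilinear map $p:A^w\to C$ is $p(a_1,\dots,a_w)=h\,a_1\cdots a_w$ with $h\in\mathbb K[q]$, and all of these satisfy the symmetry condition. Writing $h\tau^w$ for this map and $a\tau^{-1}$ for $a\in A$, with the products given below we get $P=\mathbb K[q,\tau,\tau^{-1}]$. Also $\Delta(f;a)=(fa)'-fa'=f'a$, so $d(f)$ should be $f'\tau$. With $d(a\tau^{-1})=a'$ this is the derivation $d=\tau\,\partial/\partial q$.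

We use constantly the following *overlap principle*: if an expression is symmetric in two sets of letters with a common letter, then it is symmetric in their union, since the two symmetric groups generate the whole symmetric group.

**Products.**

* In $S$ as usual.
* For $p\in P_w$, $w\ge1$: $(p\cdot a_1\cdots a_n)(b_1,\dots,b_{w-n})=p(a_1,\dots,a_n,b_1,\dots,b_{w-n})$ if $n\le w$, and $p\cdot a_1\cdots a_n=p(a_1,\dots,a_w)\,a_{w+1}\cdots a_n$ if $n>w$. For $n=0$, elements of $C$ act by multiplication on the values of $p$.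
* For $p\in P_w$, $q\in P_v$, $w,v\ge0$: $(pq)(a_1,\dots,a_{w+v})=p(a_1,\dots,a_w)\,q(a_{w+1},\dots,a_{w+v})$.

The second rule is well defined. The result is $C$-multilinear in the $a_i$. It is symmetric in them: for $n\le w$ this is the symmetry of $p$. For $n>w$ the expression is symmetric in the first $w+1$ and in the last $n-w$ letters, which share $a_{w+1}$. For $n\le w$ the product lies in $P_{w-n}$. For the third rule, split the letters $1,\dots,w+v$ into $I$ and $J$ with $|I|=w$, $|J|=v$. Then $p(a_I)q(a_J)a_0$ is symmetric in $I\cup\{0\}$ and, since $C$ is commutative, in $J\cup\{0\}$, hence in all letters. So $pq\in P_{w+v}$, the arguments may be distributed between $p$ and $q$ arbitrarily, and $pq=qp$. The rules agree where they overlap, on $P_0=C$.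

**Associativity.** By commutativity it is enough to check $(pq)r=p(qr)$, $(ps)s'=p(ss')$ and $(pq)s=p(qs)$ for $p,q,r$ of weight $\ge0$ and $s,s'\in S$. The first is immediate. In the second, both sides feed the letters of $s$ and then those of $s'$ to $p$, and once $p$ is saturated the remaining letters are multiplied in $S$. For the third, let $p\in P_w$, $q\in P_v$, $s=a_1\cdots a_n$. If $n\ge v$, then $qs=q(a_1,\dots,a_v)a_{v+1}\cdots a_n$ and $p(qs)=q(a_1,\dots,a_v)\,(p\cdot a_{v+1}\cdots a_n)$. If $n<v$, then $p(qs)$ is the map $(b_1,b_2,\dots)\mapsto p(b_1,\dots,b_w)\,q(a_1,\dots,a_n,b_{w+1},\dots)$. Both are $(pq)s$ by arbitrary distribution of arguments.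

So $P$ is a commutative associative unital graded algebra, generated by $A$ and $P_{\ge0}$. Multiplying by elements of $A$ detects zero:
$$w\ge0,\quad p\in P_w,\quad pa=0\ \text{ for all }a\in A\quad\Longrightarrow\quad p=0 .\tag{10}$$
For $w=0$ this is faithfulness of $C$ on $A$. For $w\ge1$, $pa=p(a,\cdot,\dots,\cdot)$.

**Extension principle.** *Let $D:P_{\ge0}\to P$ and $D:A\to P$ be linear maps such that $D(pq)=D(p)q+pD(q)$ for $p,q\in P_{\ge0}$ and $D(pa)=D(p)a+pD(a)$ for $p\in P_{\ge0}$, $a\in A$. Then $D$ extends uniquely to a derivation of $P$.* This will be used for three kinds of derivations.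

*Proof.* Uniqueness holds because $A$ and $P_{\ge0}$ generate $P$. For $n\ge2$ put $D(a_1\cdots a_n)=\sum_ia_{\hat\imath}D(a_i)$, where $a_{\hat\imath}=\prod_{j\ne i}a_j$. The space $S^n_C(A)$ is the $n$-th symmetric power over $\mathbb K$ modulo the identification of the products $a_1\cdots(fa_i)\cdots a_n$ for different $i$. Replacing $a_i$ by $fa_i$ in the formula gives $f\sum_ka_{\hat k}D(a_k)+a_1\cdots a_nD(f)$, whatever $i$ is. So $D$ is well defined on $S^n_C(A)$, it satisfies $D(fs)=fD(s)+sD(f)$, and it is a derivation on $S$. It remains to prove $D(qs)=D(q)s+qD(s)$ for $q\in P_v$, $v\ge1$, $s\in S^n$, $n\ge1$, by induction on $n$. The case $n=1$ is the hypothesis. For $s=as'$ with $s'\in S^{n-1}$, apply the induction hypothesis to $qa\in P_{v-1}$ and $s'$ (or Leibniz in $S$, if $v=1$):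
$$D(qs)=D\bigl((qa)s'\bigr)=D(qa)s'+qaD(s')=D(q)as'+qD(a)s'+qaD(s')=D(q)s+qD(s).\qquad\square$$

## 9. The Poisson bracket on $P$

**Step 1. The derivations $H_a$, $a\in A$.** These will be $\{a,\cdot\}$. Put $H_af=a\triangleright f$ on $C$, $H_ab=[a,b]$ on $A$, and on $P_w$, $w\ge1$,
$$(H_ap)(b_1,\dots,b_w)=a\triangleright p(b_1,\dots,b_w)-\sum_{i}p(b_1,\dots,[a,b_i],\dots,b_w).$$
By (4), $(H_ap)(b_1,\dots,b_w)\,b_{w+1}=[a,p(b_1,\dots,b_w)b_{w+1}]-\sum_{i=1}^{w+1}(\text{the expression }p(b_1,\dots,b_w)b_{w+1}\text{ with }b_i\text{ replaced by }[a,b_i])$, which is symmetric in $b_1,\dots,b_{w+1}$. So $H_ap\in P_w$. The Leibniz rule for $pq$ with $p,q\in P_{\ge0}$ holds because $a\,\triangleright$ is a derivation of $C$. For $p\in P_w$, $b\in A$: if $w=0$, then $H_a(pb)=(H_ap)b+pH_ab$ is (4). If $w\ge1$, then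
$$H_a(pb)(b_2,\dots,b_w)=a\triangleright p(b,b_2,\dots)-\sum_{i\ge2}p(b,\dots,[a,b_i],\dots)=(H_ap)(b,b_2,\dots)+p([a,b],b_2,\dots).$$
By the extension principle $H_a$ is a derivation of $P$, of degree $0$, linear in $a$.

**Step 2. A candidate for $\{p,q\}$, $p\in P_w$, $q\in P_v$, $w,v\ge0$.** The Leibniz rule for the product $p\,a_1\cdots a_{w+1}\in A$ tells us what $\{p,q\}\,a_1\cdots a_{w+1}$ must be. For $a=(a_1,\dots,a_{w+1})$ write $pa=p\cdot a_1\cdots a_{w+1}\in A$ and $pa_{\hat\imath}\in C$ for the product omitting $a_i$. For $b=(b_1,\dots,b_{v+1})$ use the same notation with $q$. Put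
$$\Lambda_{p,q}(a)=H_{pa}q-\sum_i(pa_{\hat\imath})H_{a_i}q\in P_v,\qquad Q_{p,q}(a;b)=\Lambda_{p,q}(a)\cdot b_1\cdots b_{v+1}\in A .$$
For $w=v=0$, $\Lambda_{f,g}(a)=B(f,g;a)$. Since $H_c$ is a derivation, $(H_cq)b_1\cdots b_{v+1}=[c,qb]-\sum_j(qb_{\hat\jmath})[c,b_j]$. Hence
$$Q_{p,q}(a;b)=[pa,qb]-\sum_j(qb_{\hat\jmath})[pa,b_j]-\sum_i(pa_{\hat\imath})[a_i,qb]+\sum_{i,j}(pa_{\hat\imath})(qb_{\hat\jmath})[a_i,b_j],$$
so that $Q_{p,q}(a;b)=-Q_{q,p}(b;a)$. For $w\ge1$, separating the index $1$ in the definition gives
$$\Lambda_{p,q}(a_1,\dots,a_{w+1})=\Lambda_{pa_1,q}(a_2,\dots,a_{w+1})-(p\,a_2\cdots a_{w+1})H_{a_1}q .\tag{11}$$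

**Step 3. $Q_{p,q}$ is symmetric in all $w+v+2$ arguments.** This is what will put $\{p,q\}$ into $P$. The symmetry in the $a$'s and in the $b$'s is clear. We induct on $w+v$. For $w=v=0$, $Q_{f,g}(a;b)=B(f,g;a)b$ is symmetric by Lemma 3. Otherwise, by $Q_{p,q}(a;b)=-Q_{q,p}(b;a)$ we may assume $w\ge1$. Multiply (11) by $b_1\cdots b_{v+1}$. The first term becomes $Q_{pa_1,q}(a_2,\dots,a_{w+1};b)$, symmetric in $a_2,\dots,a_{w+1},b_1,\dots,b_{v+1}$ by induction. The second becomes $(p\cdot H_{a_1}q)\,a_2\cdots a_{w+1}b_1\cdots b_{v+1}$, a product in a commutative algebra, symmetric in the same letters. As $Q_{p,q}$ is also symmetric in $a_1,\dots,a_{w+1}$ and $w+1\ge2$, the overlap principle finishes the induction.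

**Step 4. The bracket on $P_{\ge-1}$.** For $p\in P_w$, $q\in P_v$, $w,v\ge0$ put
$$\{p,q\}(c_1,\dots,c_{w+v+1}):=\Lambda_{p,q}(c_1,\dots,c_{w+1})\cdot c_{w+2}\cdots c_{w+v+1}\in C .$$
Applied to one more letter this is $Q_{p,q}$. So by Step 3 $\{p,q\}\in P_{w+v+1}$, by antisymmetry of $Q$ and its total symmetry $\{p,q\}=-\{q,p\}$, and by construction
$$\{p,q\}\,a_1\cdots a_{w+1}=\Lambda_{p,q}(a_1,\dots,a_{w+1}).$$
For $a,b\in A$ and $q\in P_{\ge0}$ put $\{a,q\}=H_aq=-\{q,a\}$ and $\{a,b\}=[a,b]$. The bracket is antisymmetric, of degree $+1$, and maps $P_{\ge-1}\times P_{\ge-1}$ to $P_{\ge-1}$.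

**Step 5. Leibniz rules on $P_{\ge-1}$.** We need two of them:
$$\{pa,q\}=p\{a,q\}+a\{p,q\}\qquad(p\in P_w,\ w\ge0,\ a\in A,\ q\in P_v,\ v\ge-1),\tag{12}$$
$$\{pq,r\}=p\{q,r\}+q\{p,r\}\qquad(p,q\in P_{\ge0},\ r\in P_u,\ u\ge-1).\tag{13}$$

*Proof of (12).* If $v=-1$, both sides come from the derivation $-H_q$. If $v\ge0$ and $w=0$, then $a\{p,q\}=\Lambda_{p,q}(a)=H_{pa}q-pH_aq$. If $v\ge0$ and $w\ge1$, put $a=a_1$ and multiply by $a_2\cdots a_{w+1}$. The left side becomes $\Lambda_{pa_1,q}(a_2,\dots,a_{w+1})$ and the right side $(p\,a_2\cdots a_{w+1})H_{a_1}q+\Lambda_{p,q}(a_1,\dots,a_{w+1})$, and these agree by (11). The difference of the two sides of (12) has weight $w+v$. It is killed by all products of $w$ letters, and the weights met on the way are $\ge v\ge0$, so (10) applied $w$ times shows that it is zero.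

*Proof of (13).* Let $D(r)=\{pq,r\}-p\{q,r\}-q\{p,r\}$. For $a\in A$, $D(a)=0$ because $H_a$ is a derivation. For $u\ge0$, (12) and antisymmetry give $\{y,ra\}=r\{y,a\}+a\{y,r\}$ for $y\in P_{\ge0}$, hence $D(ra)=rD(a)+aD(r)=aD(r)$. By induction on $u$ (for $u=0$ we have $ra\in A$), $D(ra)=0$. So $aD(r)=0$ for all $a$. As $D(r)$ has components of weight $\ge1$ only, $D(r)=0$ by (10).

**Step 6. The bracket on all of $P$.** For $p\in P_{\ge-1}$ the map $H_p=\{p,\cdot\}$ on $P_{\ge-1}$ satisfies the hypotheses of the extension principle, by (13) and (12) with antisymmetry (for $p\in A$, by Step 1). So it extends to a derivation $H_p$ of $P$, with $H_p(a_1\cdots a_n)=\sum_ia_{\hat\imath}\{p,a_i\}$. For $f\in C$, $a\in A$ the derivations $H_{fa}$ and $fH_a+aH_f$ agree on $A$ and on $P_{\ge0}$ by (12), hence on $P$. So for $n\ge2$ the formula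
$$H_{a_1\cdots a_n}:=\sum_ia_{\hat\imath}H_{a_i}$$
is well defined on $S^n_C(A)$: replacing $a_i$ by $fa_i$ gives $f\sum_ka_{\hat k}H_{a_k}+a_1\cdots a_nH_f$ for every $i$. It is a derivation of $P$. Put $\{x,y\}=H_x(y)$ for all $x,y\in P$. This is antisymmetric. On $P_{\ge-1}$ we know it. For $x\in P_{\ge-1}$ and $y=a_1\cdots a_n$ we have $H_x(y)=\sum a_{\hat\imath}\{x,a_i\}=-H_y(x)$. For $x,y\in S$ with at least two factors each,
$$\{a_1\cdots a_n,b_1\cdots b_m\}=\sum_{i,j}a_{\hat\imath}\,b_{\hat\jmath}\,[a_i,b_j].$$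
So $\{\cdot,\cdot\}$ is an antisymmetric biderivation of $P$ of degree $+1$.

**Step 7. Jacobi identity.** Let $\mathrm{Jac}(x,y,z)=\{x,\{y,z\}\}-\{\{x,y\},z\}-\{y,\{x,z\}\}$. In $z$ it is the derivation $[H_x,H_y]-H_{\{x,y\}}$, and it is skew in all arguments, so it is a derivation in each. Hence it suffices to show $\mathrm{Jac}=0$ for homogeneous $x,y,z\in P_{\ge-1}$. Induct on the total weight $W$. If all three are in $A$, this is the Jacobi identity of $A$. Otherwise one of them, say $x=p$, has weight $\ge0$, and for $a\in A$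
$$a\,\mathrm{Jac}(p,y,z)=\mathrm{Jac}(pa,y,z)-p\,\mathrm{Jac}(a,y,z)=0,$$
since both terms on the right have total weight below $W$. Now $\mathrm{Jac}(p,y,z)\in P_{W+2}$ and $W+2\ge0$, so it is $0$ by (10). Thus $P$ is a Poisson algebra.

## 10. The derivation $d$ and the end of the proof of Theorem 2

**Step 1. Definition of $d$ on $A$ and on $P_{\ge0}$.** As with the bracket, the Leibniz rule dictates the formula. Put $d(a)=R_a\in C$ for $a\in A$, and for $p\in P_w$, $w\ge0$,
$$\Theta_p(a_1,\dots,a_{w+1})=R_{pa}-\sum_i(pa_{\hat\imath})R_{a_i}\in C ,$$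
which is symmetric in the $a$'s. We show that $\Theta_p\in P_{w+1}$, i.e. that $\Theta_p(a_1,\dots,a_{w+1})b$ is symmetric in all $w+2$ letters. For $w=0$ it is $\Delta(p;a_1)b$, symmetric by Lemma 3. For $w\ge1$,
$$\Theta_p(a_1,\dots,a_{w+1})=\Theta_{pa_1}(a_2,\dots,a_{w+1})-(p\,a_2\cdots a_{w+1})R_{a_1}.$$
Apply this to $b$. The first term is symmetric in $a_2,\dots,a_{w+1},b$ by induction, and the second is $R_{a_1}\cdot p\cdot a_2\cdots a_{w+1}b$, symmetric in the same letters. With the symmetry in the $a$'s, the overlap principle gives the claim. Put $d(p)=\Theta_p$.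

**Step 2. $d$ extends to a derivation of $P$.** We check the hypotheses of the extension principle. The displayed recursion says $d(pa)=d(p)a+p\,d(a)$ for $w\ge1$. For $w=0$ the same rule is $R_{pa}=\Delta(p;a)+pR_a$. For $p,q\in P_{\ge0}$ put $D'(p,q)=d(pq)-p\,d(q)-q\,d(p)$, and define $D'(p,a)$ for $a\in A$ by the same formula, so that $D'(p,a)=0$. Then
$$D'(p,qa)=d(pq)a+pq\,d(a)-p\bigl(d(q)a+q\,d(a)\bigr)-qa\,d(p)=a\,D'(p,q).$$
By induction on the weight of $q$ the left side is $0$ (when $q$ has weight $0$, $qa\in A$). So $aD'(p,q)=0$ for all $a$, and $D'(p,q)=0$ by (10). Hence $d$ extends to a derivation of $P$ of degree $+1$.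

**Step 3. $d$ is a derivation of the bracket.** Let $M(x,y)=d\{x,y\}-\{dx,y\}-\{x,dy\}$. In $y$ it is the derivation $[d,H_x]-H_{dx}$, and it is antisymmetric, so it is an antisymmetric biderivation. It is enough to show that it vanishes on $P_{\ge-1}$. On $A$, by (5),
$$M(a,b)=R_{[a,b]}-\{R_a,b\}-\{a,R_b\}=R_{[a,b]}+b\triangleright R_a-a\triangleright R_b=0 .$$
For $p\in P_{\ge0}$, $y\in P_{\ge-1}$, induction on the total weight gives $aM(p,y)=M(pa,y)-pM(a,y)=0$ for all $a\in A$. As $M(p,y)$ has weight $\ge1$, it is $0$ by (10). By antisymmetry all pairs are covered, so $M=0$.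

**Step 4. Conclusion.** $(P,\cdot,\{\cdot,\cdot\},d)$ is a differential Poisson algebra containing $A=P_{-1}$ with $\{a,b\}=[a,b]$ and $a\cdot d(b)=R_ba=a\circ b$. So $A$ is a GD subalgebra of $P^{(d)}$, that is, $A$ is special. With Section 5 this shows that the special GD algebras are exactly the GD algebras satisfying all $(E_m)$, $(N_m)$. Therefore every identity of all special GD algebras follows from these and the GD identities. Theorem 2 is proved. $\blacksquare$

## 11. Independence, and no finite basis

We need algebras in which all special identities hold except those of one degree. Checking infinitely many identities is possible because those with few circles are harmless, and those with many circles vanish in a short grading.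

**Lemma 4.** Let $f$ be a multilinear identity that holds in all special GD algebras, written $f=\sum_kf_k$ with $f_k$ collecting the monomials with exactly $k$ operations $\circ$. Then each $f_k$ holds in all special algebras, and $f_0,f_1$ follow from the GD identities.

*Proof.* *Splitting.* If $(P,\cdot,\{\cdot,\cdot\},d)$ is a differential Poisson algebra, so is $(P,\cdot,\{\cdot,\cdot\},\lambda d)$ for $\lambda\in\mathbb K$. Hence $\sum_k\lambda^kf_k=0$ on $P^{(d)}$ for all $\lambda$. As $\mathbb K$ is infinite, each $f_k$ vanishes on $P^{(d)}$.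

*Setting for $f_0,f_1$.* Let $F=\bigoplus_kF_k$ be the free GD algebra on a countable set $X$. It is graded by the number of circles because each GD identity is homogeneous in that number. Let $L=\mathrm{Lie}(X\cup\{t\})$ be the free Lie algebra, $P=S(L)$ the free Poisson algebra (the bracket extends that of $L$ by Leibniz), and $d=\{t,\cdot\}$, a derivation of the product by Leibniz and of the bracket by Jacobi. Let $\theta:F\to P^{(d)}$ be the homomorphism identical on $X$. Since $\theta(f_0)=\theta(f_1)=0$, it suffices to show that $\theta$ is injective on $F_0$ and $F_1$.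

*Injectivity on $F_0$.* $F_0$ is spanned by Lie words, so $\mathrm{Lie}(X)\to F_0$ is onto, and the composite $\mathrm{Lie}(X)\to F_0\to P$ is the inclusion. So $F_0\cong\mathfrak g:=\mathrm{Lie}(X)$ and $\theta|_{F_0}$ is injective.

*Generators of $F_1$.* Consider $\Psi:\mathfrak g\otimes U(\mathfrak g)^+\to F_1$, $a\otimes u\mapsto R_ua$, with $R_u$ from Lemma 1 for the algebra $F$. Its image contains all $a\circ c$ with $a,c\in\mathfrak g$, and it is stable under $\operatorname{ad}\mathfrak g$, since $[x,R_ua]=R_{xu}a+R_u[x,a]$. A monomial with one circle arises from some $a\circ c$, $a,c\in\mathfrak g$, by successive brackets with elements of $\mathfrak g$. So $\Psi$ is onto.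

*Injectivity on $F_1$.* Let $u.t$ be the adjoint action of $U(\mathfrak g)$ on $t\in L$. Then $\theta(R_ub)=-\theta(b)\cdot(u.t)$ for all $b\in F$. For $u=c\in\mathfrak g$ this is $d(c)=\{t,c\}=-\{c,t\}$, and if it holds for $u$ then
$$\theta(R_{xu}b)=\theta\bigl([x,R_ub]-R_u[x,b]\bigr)=-\{x,\theta(b)(u.t)\}+\{x,\theta(b)\}(u.t)=-\theta(b)\,\{x,u.t\}.$$
So $\theta\Psi(a\otimes u)=-a\cdot(u.t)$. In the free associative algebra $U(L)=\mathbb K\langle X\cup\{t\}\rangle$ the element $(x_1\cdots x_k).t=[x_1,[x_2,\dots,[x_k,t]]]$ is $x_1\cdots x_kt$ plus words not ending in $t$. Hence the part of $u.t$ in words ending in $t$ is $ut$, and $u\mapsto u.t$ is injective on $U(\mathfrak g)=\mathbb K\langle X\rangle$. Finally $\mathfrak g$ and the part $L_1$ of $L$ of degree 1 in $t$ are independent subspaces of $L$, so $\mathfrak g\otimes L_1\to S^2(L)$, $a\otimes l\mapsto al$, is injective. Thus $\theta\Psi$ is injective. As $\Psi$ is onto, $\theta|_{F_1}$ is injective. $\square$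

**Lemma 5.** Let $A=A^0\oplus A^1\oplus A^2$ be a GD algebra with $[A^i,A^j]\subset A^{i+j}$, $A^i\circ A^j\subset A^{i+j+1}$ ($A^k=0$ for $k>2$). Let it have a second compatible grading, additive for both operations, in which $A^0$ has degree 1 and $A^2$ has degree $n$. Then all special identities of degree $\ne n$ hold in $A$. The same is true of all identities of degree $\ne n$ that hold in every special GD algebra.

*Proof.* In characteristic zero we may linearize, so let $f$ be multilinear of degree $n'\ne n$, evaluated on elements homogeneous for both gradings. By Lemma 4, $f_0=f_1=0$ on $A$. Values of $f_k$ with $k\ge3$ lie in $A^{\ge3}=0$. Values of $f_2$ vanish unless all arguments are in $A^0$. In that case the value lies in $A^2$, which has second degree $n$, and it has second degree $n'$, so it is $0$. $\square$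

**Independence of $(E_m)$.** We show that $A_m$ of Section 4 satisfies everything except $(E_m)$. Lemma 5 applies with $\deg x=1$, $\deg w_i=i+1$, $\deg z=2m+2$. Additivity is visible from the multiplication table. So $A_m$ satisfies all special identities of degree $\ne2m+2$. Each monomial of $(N_m)$ has two circles, so only arguments in $A^0=\mathbb Kx$ matter, and there $N_f(a,b)=0$ because it is bilinear and alternating in $a,b$. So $(N_m)$ holds. As in Section 4, $\rho_k(x)x=w_k$ for $k\le2m$. Expanding $(x\,\triangleright)^{k-1}R_x$,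
$$\rho_k(x)w_j=\sum_{i=0}^{k-1}\binom{k-1}{i}(-1)^i(\operatorname{ad}x)^{k-1-i}R_x(\operatorname{ad}x)^iw_j .$$
Here $R_x$ maps $A^1$ to $\mathbb Kz$ and $[x,z]=0$, so only $i=k-1$ survives: $\rho_k(x)w_j=(-1)^{k-1}w_{j+k-1}\circ x$, which is $(-1)^{k-1}z$ when $j+k=2m+1$. Hence
$$\rho_m(x)\rho_{m+1}(x)x-\rho_{m+1}(x)\rho_m(x)x=\rho_m(x)w_{m+1}-\rho_{m+1}(x)w_m=(-1)^{m-1}2z\ne0,$$
and $(E_m)$ fails.

**Independence of $(N_m)$.** Now we need an algebra in which the operators commute but $N_{\rho_m(x)}$ is not zero. Let $n=2m$ and let $A'_m$ have basis $x,y,x_i,y_i$ $(1\le i\le n)$, $z$, with nonzero products, up to antisymmetry of the bracket,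
$$[x,x_i]=x_{i+1},\quad [x,y_i]=y_{i+1}\quad(i<n),\qquad[x_j,y_i]=(-1)^{j+1}z\quad(i+j=n,\ i,j\ge1),$$
$$x\circ x=x_1,\quad y\circ x=y_1,\quad x\circ y_n=z,\quad y\circ x_n=-z .$$
Put $x_{n+1}=y_{n+1}=0$, $A^0=\langle x,y\rangle$, $A^1=\langle x_i,y_i\rangle$, $A^2=\mathbb Kz$. The inclusions of Lemma 5 hold, and
$$[A^0,A^0]=0,\quad[A^0,A^2]=0,\quad[y,A^1]=0,\quad A^1\circ A^0=0,\quad A^0\circ y=0 .$$

*Jacobi.* Since $z$ is central, $[y,A^1]=0$ and $[A^0,A^0]=0$, triples containing $y$ or $z$ give zero. So do triples inside $A^1$, whose values lie in $A^3=0$. For $(x,x_i,x_j)$ and $(x,y_i,y_j)$ all terms vanish. For $(x,x_j,y_i)$ we need $[x_{j+1},y_i]+[x_j,y_{i+1}]=[x,[x_j,y_i]]=0$. The left side is zero unless $i+j=n-1$, and then it is $((-1)^{j+2}+(-1)^{j+1})z=0$.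

*Novikov.* Only $p,q,r\in A^0$ matter. Then $(p\circ q)\circ r\in A^1\circ A^0=0$, and $p\circ(q\circ r)\in\mathbb K\,p\circ x_1+\mathbb K\,p\circ y_1=0$ because $n\ge2$. Both identities hold.

*GD axiom.* Only arguments with at most one in $A^1$ and the others in $A^0$ matter. For three arguments in $A^0$, skewness in the outer ones reduces to $J(x,q,y)=[x,q\circ y]-[y,q\circ x]=0$, by $A^0\circ y=0$ and $[y,A^1]=0$. Let $w\in A^1$ and $p,q\in A^0$. Every term of $J(p,w,q)$ vanishes because $A^1\circ A^0=0$ and $[A^0,A^0]=0$. For $w$ in an outer place, which up to sign is the first, the same relations and $[A^0,A^2]=0$ leave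
$$J(w,p,q)=[w,p\circ q]+p\circ[q,w].$$
For $q=y$ both terms are zero. For $q=x$: with $(w,p)=(y_{n-1},x)$ we get $[y_{n-1},x_1]+x\circ y_n=-z+z=0$. With $(w,p)=(x_{n-1},y)$ we get $[x_{n-1},y_1]+y\circ x_n=(-1)^nz-z=0$, since $n$ is even. For all other basis pairs both terms vanish.

So $A'_m$ is a GD algebra. Lemma 5 applies with $\deg x=\deg y=1$, $\deg x_i=\deg y_i=i+1$, $\deg z=2m+2$ (note $(j+1)+(i+1)=2m+2$ when $i+j=n$), so all special identities of degree $\ne2m+2$ hold.

*$(E_m)$ holds.* Only arguments $X,b\in A^0$ matter. Then $\rho_k(X)b\in A^1$, while $\rho_l(X)A^1=0$, because $\operatorname{ad}X$ preserves $A^1$ and $A^1\circ X=0$. Both sides of $(E_m)$ are zero.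

*$(N_m)$ fails.* Let $f=\rho_m(x)$. Since $[x,x]=[x,y]=0$, we get $fx=x_m$ and $fy=y_m$, and $fA^1=0$ as just shown. In $N_f(x,y)$ the terms $f[x_m,y]$, $f[x,y_m]$, $f^2[x,y]$ vanish, and
$$N_f(x,y)=[x_m,y_m]=(-1)^{m+1}z\ne0 .$$

**No finite basis.** By the two independence statements no member of the basis of Theorem 2 follows from the others and the GD identities, so the basis is irredundant. Suppose the variety of special GD algebras had a finite basis of identities. Replace its members by multilinear identities, let $M$ be their maximal degree, and choose $m$ with $2m+2>M$. All of them hold in every special GD algebra and have degree $\ne2m+2$, so by Lemma 5 they hold in $A_m$. Then $A_m$ would be special. But $(E_m)$, which holds in every special GD algebra, fails in $A_m$. This contradiction completes the proof of Theorem 3. $\blacksquare$
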